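\title{Source algebras without stable unital bases}

\begin{abstract}
Let $k$ be an algebraically closed field of prime characteristic $p$. A source algebra of a block with defect group $D$ is called uniform if it has a $D\times D$-stable basis consisting of invertible elements. A conjecture of Barker and Gelvin, specialized to coefficients in $k$, predicts that the source algebras of every block with non-trivial defect group are uniform. We show that this fails for every prime $p$: there is a finite solvable group with a block of non-trivial defect none of whose source algebras is uniform. The obstruction is a pair of ranks, attached to two conjugate subgroups of $D$, which must agree for a uniform source algebra and which equal $1$ and at least $2$ in our example.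
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of prime characteristic $p$ and let $G$ be a finite group of order divisible by $p$. For a subgroup $T$ of $G$, let $(kG)^T$ be the algebra of elements of $kG$ fixed under conjugation by $T$. If $T$ is a $p$-subgroup, the \emph{Brauer homomorphism} is the algebra homomorphism
\[
\operatorname{Br}_T\colon (kG)^T\to kC_G(T),\qquad \sum_{x\in G}a_xx\ \longmapsto \sum_{x\in C_G(T)}a_xx .
\]
A \emph{block idempotent} of $kG$ is a primitive idempotent $b$ of the center $Z(kG)$. Its \emph{defect groups} are the maximal members of the set of $p$-subgroups $T$ with $\operatorname{Br}_T(b)\neq0$; they form one conjugacy class of subgroups of $G$.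

Fix a block idempotent $b$ with defect group $D$. A \emph{source idempotent} of $b$ is a primitive idempotent $i$ of the algebra $(kGb)^D$ with $\operatorname{Br}_D(i)\ne0$. Such idempotents exist: write $b$ as a sum of primitive idempotents of $(kGb)^D$ and apply $\operatorname{Br}_D$. The algebra $A=ikGi$, with identity element $i$ and with the group homomorphism $D\to A^\times$, $u\mapsto ui=iu$, is a \emph{source algebra} of $kGb$. The group $D\times D$ acts on $A$ by $(u,v)\cdot a=uav^{-1}$. It is known that $A$ has a $D\times D$-stable $k$-basis on which $D\times1$ and $1\times D$ act freely. A basis of $A$ is \emph{unital} if all its elements lie in $A^\times$, and $A$ is \emph{uniform} if it has a $D\times D$-stable unital basis. The following statement is the conjecture of Barker and Gelvin, specialized to coefficients in the field $k$, as posed in \cite{CT}.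

\begin{quote}
\textbf{Conjecture.} For every block idempotent $b$ of $kG$ with non-trivial defect group, the source algebras of $kGb$ are uniform.
\end{quote}

The model is the group algebra itself: the basis $G$ of $kG$ is $D\times D$-stable and consists of units. The fact quoted above says that stability survives the passage from $kG$ to $ikGi$, and the conjecture asks whether invertibility survives with it. Sometimes nothing is lost at all. If $D$ is a normal Sylow $p$-subgroup of $G$ with $C_G(D)\le D$, for instance if $G=D$ is a $p$-group, then $1$ is the only non-zero idempotent of $(kG)^D$ (Lemma~\ref{lem:local}), so $b=i=1$, $A=kG$, and $G$ is the required basis.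

To see what invertibility measures, let $\varphi\colon P\to Q$ be an isomorphism between subgroups of $D$. An element $a\in A$ is fixed by the \emph{twisted diagonal subgroup} $\{(\varphi(u),u):u\in P\}$ of $D\times D$ exactly when $\varphi(u)a=au$ for all $u\in P$. If $a$ is a unit, this says that conjugation by $a$ induces $\varphi$ inside $A^\times$. So in a uniform source algebra every $\varphi$ that occurs in the stabilizer of a basis element is realized by a unit of $A$, just as in $kG$ it is realized by a group element. Since $A$ is cut out of $kG$, it is tempting to expect this in general. It is not the case.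

\begin{theorem}\label{thm:main}
Let $p$ be any prime and $k$ an algebraically closed field of characteristic $p$. There are a finite solvable group $G$ with $p\mid|G|$ and a block idempotent $e$ of $kG$ with non-trivial defect groups such that no source algebra of $kGe$ is uniform.
\end{theorem}

The proof rests on a numerical invariant. Suppose that $\varphi$ is conjugation by $g\in G$. A unit of $A$ fixed by the twisted diagonal subgroup makes $i$ and $gig^{-1}$ equivalent idempotents of $(kG)^Q$, so their images in a matrix quotient of $kC_G(Q)$ have the same rank (Section~\ref{sec:obstruction}). These ranks are dimensions of direct summands of modules for the normalizers of $Q$ and $P$ in $D$, and the two normalizers can have different orders. Section~\ref{sec:mechanism} shows on a $9$-dimensional module in characteristic $2$ how this can force different ranks. Sections~\ref{sec:heis}--\ref{sec:local} build a group $G=N\rtimes L$, with $N$ a product of Heisenberg groups of order prime to $p$ and $L$ a wreath product, in which modules of this kind occur, and Section~\ref{sec:ranks} computes the two ranks.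

\section{Brauer quotients}\label{sec:prelim}

Modules and algebras are finite-dimensional over $k$, and ${}^gx=gxg^{-1}$. A \emph{$\Gamma$-algebra}, for a group $\Gamma$, is an algebra on which $\Gamma$ acts by algebra automorphisms $a\mapsto{}^\gamma a$. We write $X\mid Y$ if the module $X$ is isomorphic to a direct summand of $Y$. The following standard facts are used throughout.

\begin{itemize}
\item[(F1)] A non-zero idempotent $i$ of an algebra $R$ is primitive if and only if $iRi$ is local, and every element of a local algebra is nilpotent or invertible. A module is indecomposable if and only if its endomorphism algebra is local (Fitting's lemma), and decompositions into indecomposable modules are unique up to isomorphism (Krull--Schmidt).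
\item[(F2)] If $T$ is a finite $p$-group, the augmentation ideal $I(T)$ of $kT$ is nilpotent, one-dimensional $kT$-modules are trivial, projective $kT$-modules are free, and the tensor product of a free module with any module is free.
\item[(F3)] An idempotent $f$ of $R=\operatorname{End}_k(V)$ satisfies $\dim fRf=(\operatorname{rank}f)^2$. Hence isomorphisms of matrix algebras preserve ranks of idempotents.
\item[(F4)] Let $C=\langle\alpha\rangle$ be cyclic of order $c>1$, a power of $p$. Then $kC=k[\nu]/(\nu^c)$ with $\nu=\alpha-1$, and the indecomposable $kC$-modules are $J_a=k[\nu]/(\nu^a)$ for $1\le a\le c$, with $J_1=k$ and $J_c=kC$. Each $J_a$ is self-dual, because $\alpha^{-1}-1=-\alpha^{-1}\nu$ has rank $a-1$ on $J_a$, so that $\alpha$ acts on $J_a^*$ as a single Jordan block. Since $\alpha^{c/p}=1+\nu^{c/p}$ generates the unique minimal subgroup of $C$, the module $J_a$ is faithful if and only if $a>c/p$.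
\end{itemize}

Let $T$ be a finite $p$-group acting linearly on a space $A$. For $T'\le T$ and $a\in A^{T'}$, the \emph{relative trace} is $\operatorname{Tr}_{T'}^T(a)=\sum_{t\in T/T'}{}^ta\in A^T$; it is \emph{proper} if $T'<T$. The \emph{Brauer quotient} is
\[
A(T)=A^T\Big/\sum_{T'<T}\operatorname{Tr}_{T'}^T(A^{T'}),
\]
with quotient map $\operatorname{Br}_T$. If $A$ is a $T$-algebra, then $\operatorname{Tr}_{T'}^T(a)a'=\operatorname{Tr}_{T'}^T(aa')$ and $a'\operatorname{Tr}_{T'}^T(a)=\operatorname{Tr}_{T'}^T(a'a)$ for $a'\in A^T$, so each $\operatorname{Tr}_{T'}^T(A^{T'})$ is an ideal of $A^T$ and $A(T)$ is an algebra. Equivariant maps send proper relative traces to proper relative traces, so they induce maps on Brauer quotients. If a group $\Gamma\ge T$ acts on $A$, then $\gamma\in\Gamma$ induces an isomorphism $A(T)\to A({}^\gamma T)$; in particular $N_\Gamma(T)$ acts on $A(T)$. The Brauer quotient detects the fixed points of a stable basis without reference to the basis.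

\begin{lemma}\label{lem:basis}
Let $\mathcal Y$ be a $T$-stable basis of $A$. Then $\ker\operatorname{Br}_T$ is spanned by the sums over the $T$-orbits on $\mathcal Y$ of length greater than $1$, and $\operatorname{Br}_T$ maps the set $\mathcal Y^T$ of fixed basis elements bijectively onto a basis of $A(T)$. In particular, $A(T)\ne0$ if and only if $\mathcal Y^T\neq\emptyset$.
\end{lemma}

\begin{proof}
A vector is fixed by $T$ if and only if its coefficients are constant on orbits, so the orbit sums form a basis of $A^T$. The sum over the orbit of $y\in\mathcal Y$ is the relative trace of $y$ from its stabilizer, which is proper if $y\notin\mathcal Y^T$. Conversely, let $T'<T$, $a\in A^{T'}$ and $y\in\mathcal Y^T$. The coefficient of $y$ in ${}^ta$ does not depend on $t\in T$, so its coefficient in $\operatorname{Tr}_{T'}^T(a)$ is a multiple of $|T:T'|=0$ in $k$. Hence every element of $\ker\operatorname{Br}_T$ is a combination of sums over orbits of length greater than $1$.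
\end{proof}

For $A=kG$ with $T$ acting by conjugation and $\mathcal Y=G$, the subalgebra $kC_G(T)$ of $(kG)^T$ maps isomorphically onto $(kG)(T)$, and $\operatorname{Br}_T$ becomes the truncation map of the introduction. If $T\le D$ are $p$-subgroups of $G$, then $C_G(D)\subseteq C_G(T)$, so
\begin{equation}\label{eq:descend}
\operatorname{Br}_D(z)\ne0\ \Longrightarrow\ \operatorname{Br}_T(z)\neq0\qquad(z\in(kG)^D).
\end{equation}

Let $A$ be a $D$-algebra for a finite $p$-group $D$, let $P\le D$ and $a\in A^P$. The left cosets of $P$ in a double coset $PxP$ are represented by the elements $ux$ with $u\in P/(P\cap{}^xP)$. This gives the Mackey formula $\operatorname{Tr}_P^D(a)=\sum_{x\in P\backslash D/P}\operatorname{Tr}^P_{P\cap{}^xP}({}^xa)$. The term of $x$ is a proper trace unless $x\in N_D(P)$, so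
\begin{equation}\label{eq:mackey}
\operatorname{Br}_P(\operatorname{Tr}_P^D(a))=\operatorname{Tr}_P^{N_D(P)}(\operatorname{Br}_P(a)).
\end{equation}

Let $A,A'$ be $T$-algebras with $T$-stable bases $\mathcal Y,\mathcal Y'$. Since $\operatorname{Tr}_{T'}^T(a)\otimes a'=\operatorname{Tr}_{T'}^T(a\otimes a')$ for $a'\in A'^T$, and symmetrically in the second factor, there is an algebra homomorphism
\begin{equation}\label{eq:tensor}
A(T)\otimes A'(T)\to(A\otimes A')(T),\qquad \operatorname{Br}_T(a)\otimes\operatorname{Br}_T(a')\mapsto\operatorname{Br}_T(a\otimes a').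
\end{equation}
It is an isomorphism by Lemma~\ref{lem:basis}, because $y\otimes y'$ is fixed by $T$ exactly when $y\in\mathcal Y^T$ and $y'\in\mathcal Y'^T$.

\begin{lemma}\label{lem:local}
Let $R$ be a normal $p$-subgroup of a finite group $\Gamma$ with $C_\Gamma(R)\le R$. Then $0$ and $1$ are the only idempotents of $(k\Gamma)^R$.
\end{lemma}

\begin{proof}
An $R$-conjugacy orbit in $\Gamma$ lies in a single coset of the normal subgroup $R$. If its length is greater than $1$, the length is divisible by $p$, so the orbit sum maps to $0$ in $k[\Gamma/R]$. By Lemma~\ref{lem:basis}, $\ker\operatorname{Br}_R$ lies in the kernel $I(R)k\Gamma$ of $k\Gamma\to k[\Gamma/R]$, which is nilpotent since $(I(R)k\Gamma)^n=I(R)^nk\Gamma$. The target of $\operatorname{Br}_R$ is the group algebra of the $p$-group $C_\Gamma(R)$, whose only idempotents are $0$ and $1$ by (F2). So if $z\in(k\Gamma)^R$ is an idempotent, then $z$ or $1-z$ is a nilpotent idempotent, hence zero.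
\end{proof}

\section{A rank obstruction}\label{sec:obstruction}

To show that no stable basis is unital, we need a twisted diagonal subgroup that fixes an element of every stable basis but fixes no unit. The next proposition reduces both requirements to a statement about two matrices.

\begin{proposition}\label{prop:obstruction}
Let $D$ be a $p$-subgroup of a finite group $G$, let $i\in(kG)^D$ be an idempotent and $A=ikGi$. Let $P,Q\le D$ and $g\in G$ satisfy ${}^gP=Q$, so that $i$ and ${}^gi$ both lie in $(kG)^Q$. Let $\tau\colon(kG)^Q\to\operatorname{End}_k(V_0)$ be a surjective algebra homomorphism that vanishes on $\ker\operatorname{Br}_Q$, and assume that $f=\tau(i)$ and $h=\tau({}^gi)$ are non-zero. If $A$ has a $D\times D$-stable unital basis, then $\operatorname{rank}f=\operatorname{rank}h$.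
\end{proposition}

\begin{proof}
Put $\varphi(u)={}^gu$ for $u\in P$ and $\Delta=\{(\varphi(u),u):u\in P\}\le D\times D$. Let $\Omega$ be a $D\times D$-stable basis of $A$.

\emph{Step 1: $\Delta$ fixes an element of $\Omega$.} By Lemma~\ref{lem:basis} it suffices to show $A(\Delta)\ne0$. The action of $\Delta$ is not by algebra automorphisms, but right multiplication by $g^{-1}$ turns it into conjugation. Indeed, $a\mapsto ag^{-1}$ is a bijection from $A$ onto $A'=i\,kG\,{}^gi$, and
\[
\bigl(\varphi(u)au^{-1}\bigr)g^{-1}=\varphi(u)\,(ag^{-1})\,\varphi(u)^{-1}\qquad(a\in A,\ u\in P).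
\]
So the action of $\Delta$ on $A$ corresponds to the conjugation action of $Q$ on $A'$, and $A(\Delta)\cong A'(Q)$. Since $Q$ fixes $i$ and ${}^gi$, we have $A'^Q=i\,(kG)^Q\,{}^gi$, and therefore $\tau(A'^Q)=f\operatorname{End}_k(V_0)h$. This space is non-zero: pick $v$ with $hv\neq0$ and an endomorphism $s$ with $shv\notin\ker f$; then $fsh\ne0$. On the other hand, $\tau$ kills all proper relative traces in $A'^Q$, as they lie in $\ker\operatorname{Br}_Q$. Hence $A'(Q)\ne0$.

\emph{Step 2: a unit fixed by $\Delta$ forces equal ranks.} Suppose that $\Omega$ is unital, and let $a\in\Omega$ be fixed by $\Delta$, with inverse $a'\in A$, so $aa'=a'a=i$. For $u\in P$ we have $\varphi(u)a=au$. Multiplying by $a'$ on both sides gives $a'\varphi(u)i=iua'$, that is, $a'\varphi(u)=ua'$, since $i$ commutes with $D$. Put $\xi=ag^{-1}$ and $\eta=ga'$. Then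
\[
\xi\eta=aa'=i,\qquad \eta\xi=ga'ag^{-1}={}^gi,
\]
and for $u\in P$
\[
\varphi(u)\xi=aug^{-1}=\xi\,\varphi(u),\qquad \varphi(u)\eta=gua'=ga'\varphi(u)=\eta\,\varphi(u).
\]
Thus $\xi,\eta\in(kG)^Q$, and we may apply $\tau$: with $\bar\xi=\tau(\xi)$ and $\bar\eta=\tau(\eta)$ we get $\bar\xi\bar\eta=f$ and $\bar\eta\bar\xi=h$. Then $f=f^2=\bar\xi h\bar\eta$ and $h=h^2=\bar\eta f\bar\xi$, so each of the two ranks is at most the other.
\end{proof}

If $g\in D$, then ${}^gi=i$ and the proposition says nothing. A counterexample of this kind therefore needs conjugation in $G$ that $D$ does not see.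

\section{How the ranks can differ}\label{sec:mechanism}

We describe informally what controls the ranks; the precise statements are Lemmas~\ref{lem:rankQ} and~\ref{lem:rankP}. Conjugation by $g$ transports $\tau$ to a homomorphism $(kG)^P\to\operatorname{End}_k(V_1)$, and $\operatorname{rank}h$ is the rank of the image of $i$ there. Suppose that $V_0$ is a module for $N_D(Q)/Q$ and $V_1$ a module for $N_D(P)/P$, compatibly with conjugation. As $i$ is fixed by $D$, its images are projections onto non-zero direct summands of $V_0$ and $V_1$. If $i$ is a source idempotent and $P<D$, the summand of $V_1$ cannot contain a free summand: the projection onto a free summand is a relative trace from $P$, and this would make $i$ itself a relative trace from $P$. So the rank at $P$ is $1$ if $V_1\cong k\oplus(\text{free})$. The rank at $Q$ is at least $2$ if $k\nmid V_0$. In our construction $N_D(Q)/Q$ is a group $\Gamma$, the group $N_D(P)/P$ is carried by $g$ to a proper subgroup $C$ of $\Gamma$, and $V_1\cong V_0|_C$. We therefore want a $k\Gamma$-module $V_0$ with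
\begin{equation}\label{eq:wish}
V_0|_C\cong k\oplus(\text{free})\qquad\text{and}\qquad k\nmid V_0 .
\end{equation}
Trivial summands of Hom-modules are detected by traces.

\begin{lemma}\label{lem:trace}
Let $X,Y$ be modules for a finite group $\Gamma$. Then $k\mid\operatorname{Hom}_k(X,Y)$ if and only if $\operatorname{tr}(\beta a)\ne0$ for some $a\in\operatorname{Hom}_{k\Gamma}(X,Y)$ and $\beta\in\operatorname{Hom}_{k\Gamma}(Y,X)$.
\end{lemma}

\begin{proof}
A module $Z$ has a trivial summand if and only if there are a fixed vector $a$ and an invariant linear form $\theta$ with $\theta(a)\ne0$; then $Z=ka\oplus\ker\theta$. The fixed vectors of $\operatorname{Hom}_k(X,Y)$ are the $k\Gamma$-homomorphisms. Its linear forms are the maps $s\mapsto\operatorname{tr}(\beta s)$ for unique $\beta\in\operatorname{Hom}_k(Y,X)$, and $\operatorname{tr}(\beta\gamma s\gamma^{-1})=\operatorname{tr}(\gamma^{-1}\beta\gamma s)$ shows that the form is invariant exactly when $\beta$ is a $k\Gamma$-homomorphism.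
\end{proof}

\begin{example}\label{ex:nine}
Let $p=2$, let $C=\langle\alpha\rangle$ have order $4$, let $U=\langle u\rangle$ have order $2$, and $\Gamma=C\times U$. On $J_3$ the generator $\alpha$ acts as $t=1+\nu$ with $\nu^3=0\ne\nu^2$, and $t^2=1+\nu^2$. Define $\lambda_1,\lambda_2\colon\Gamma\to C$ to be the identity on $C$, with $\lambda_1(u)=1$ and $\lambda_2(u)=\alpha^2$. Let $X_r$ be $J_3$ viewed as a $k\Gamma$-module through $\lambda_r$, and $V_0=\operatorname{Hom}_k(X_1,X_2)$. Thus $V_0$ is the $9$-dimensional space $\operatorname{End}_k(J_3)$ with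
\[
\alpha\cdot s=tst^{-1},\qquad u\cdot s=t^2s .
\]

\emph{Restriction to $C$.} The fixed points form the space $\operatorname{End}_{kC}(J_3)=k1\oplus k\nu\oplus k\nu^2$. Each $J_a$ has a one-dimensional fixed space, so $V_0|_C$ has three indecomposable summands. One is $k1$, by Lemma~\ref{lem:trace}, since $\operatorname{tr}(1)=3\ne0$. The other two have dimensions at most $4$ with sum $8$. Hence $V_0|_C\cong k\oplus kC\oplus kC$.

\emph{The full group.} An element $a\in\operatorname{End}_{kC}(J_3)$ is a $k\Gamma$-homomorphism $X_1\to X_2$ if and only if $t^2a=a$, that is, $\nu^2a=0$, that is, $a\in k\nu\oplus k\nu^2$. A $k\Gamma$-homomorphism $\beta\colon X_2\to X_1$ satisfies $\beta t^2=\beta$, which gives the same space. Then $\beta a\in k\nu^2$ has trace $0$, and $k\nmid V_0$ by Lemma~\ref{lem:trace}.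

So \eqref{eq:wish} holds. The identity map spans a trivial summand over $C$, and $u$ moves it to $t^2\ne1$ because $J_3$ is faithful. By self-duality of $J_3$ we also have $V_0\cong X_1\otimes X_2$, the form used from now on.
\end{example}

Two properties of $J_3$ were used: its endomorphism algebra is $k\oplus(\text{free})$, and it is faithful. The next section produces a module with these properties for every $p$, in such a way that it occurs inside a group algebra.

\section{A module from a Heisenberg group}\label{sec:heis}

A matrix algebra with an action of a $p$-group $C$ appears in a group algebra when it is a $C$-stable block of $kH$ for a $p'$-group $H$ on which $C$ acts. For a Heisenberg group $H$, this matrix algebra has a basis of images of group elements that $C$ permutes as it permutes a vector space, and this determines the module.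

Let $c=p$ if $p$ is odd and $c=4$ if $p=2$. By Dirichlet's theorem on primes in arithmetic progressions there is an odd prime $q\equiv-1\pmod c$, and $q\ne p$. The norm-one elements of $\mathbb F_{q^2}^\times$ form a cyclic group of order $q+1$. Let $C=\langle\alpha\rangle$ be its subgroup of order $c$, acting on $W=\mathbb F_{q^2}$ by multiplication. A non-trivial element of $C$ fixes only $0\in W$. The determinant over $\mathbb F_q$ of multiplication by $\gamma\in C$ is its norm, which is $1$. Since $\dim_{\mathbb F_q}W=2$, a linear map multiplies a non-degenerate alternating form $\omega$ on $W$ by its determinant, so $C$ preserves $\omega$. Let $H=W\times\mathbb F_q$ with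
\[
(w,s)(w',s')=\bigl(w+w',\,s+s'+\tfrac12\omega(w,w')\bigr).
\]
This is a group of order $q^3$ in which $Z=\{0\}\times\mathbb F_q$ is central, $H/Z$ is abelian, and $C$ acts by the automorphisms $\gamma(w,s)=(\gamma w,s)$.

Since $q\ne p$ and $k$ is algebraically closed, there is a non-trivial, hence injective, homomorphism $\psi\colon\mathbb F_q\to k^\times$. The idempotent $e_\psi=q^{-1}\sum_s\psi(-s)(0,s)$ satisfies $(0,s)e_\psi=\psi(s)e_\psi$, is central in $kH$, and is fixed by $C$. As $(w,s)=(w,0)(0,s)$, the algebra $kHe_\psi$ has the basis $\{(w,0)e_\psi:w\in W\}$. From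
\[
(w',0)(w,0)(-w',0)=\bigl(w,\tfrac12\omega(w',w)-\tfrac12\omega(w'+w,w')\bigr)=(w,\omega(w',w))
\]
we see that conjugation by $(w',0)$ multiplies $(w,0)e_\psi$ by $\psi(\omega(w',w))$. For $w\ne0$ this scalar differs from $1$ for some $w'$, so a central element has coefficient $0$ at $(w,0)e_\psi$, and the center of $kHe_\psi$ is $k$. The algebra is semisimple by Maschke's theorem and has dimension $q^2$, so
\[
kHe_\psi\cong B:=\operatorname{End}_k(M)
\]
for a simple $kH$-module $M$ of dimension $q$.

The generator $\alpha$ acts on $B$ by an algebra automorphism. By the Skolem--Noether theorem, every automorphism of a matrix algebra over $k$ is inner, so this is conjugation by some $t\in GL(M)$. Then $t^c$ is central in $B$, hence a scalar, and after rescaling $t$ by a $c$-th root we have $t^c=1$. Let $\alpha$ act on $M$ as $t$. Then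
\begin{equation}\label{eq:semi}
\gamma(nm)=\gamma(n)\,\gamma m\qquad(\gamma\in C,\ n\in H,\ m\in M),
\end{equation}
so $M$ is a $k(H\rtimes C)$-module, and the action of $C$ on $B$ is conjugation by its action on $M$. Let $y_w\in B$ be the image of $(w,0)$. Then $Y=\{y_w:w\in W\}$ is a basis of $B$ with $y_0=1_B$ and ${}^\gamma y_w=y_{\gamma w}$. Therefore
\begin{equation}\label{eq:Y}
\text{$C$ permutes $Y$, and each non-trivial element of $C$ fixes only $1_B$ in $Y$.}
\end{equation}
All orbits other than $\{1_B\}$ are free, so as $kC$-modules
\begin{equation}\label{eq:endotriv}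
M\otimes M^*\cong B\cong k\oplus(\text{free}).
\end{equation}

\begin{lemma}\label{lem:M}
As $kC$-modules, $M\cong J_{c-1}\oplus(\text{free})$ and $M\otimes M\cong k\oplus(\text{free})$. Every indecomposable summand of $M|_C$ is faithful.
\end{lemma}

\begin{proof}
For any $kC$-module $X$ with dual bases $(e_j),(e_j^*)$, the homomorphism $X\to X\otimes X^*\otimes X$, $x\mapsto\sum_je_j\otimes e_j^*\otimes x$, is split by contraction of the last two factors, since $\sum_je_j^*(x)e_j=x$. So if $X\otimes X^*$ is free, then $X$ is a summand of a free module by (F2), hence free. Write $M|_C$ as a direct sum of indecomposable modules. If two of them, $X_1$ and $X_2$, were not free, the summand $(X_1\otimes X_1^*)\oplus(X_2\otimes X_2^*)$ of $M\otimes M^*$ would contribute two non-free indecomposable summands, whereas \eqref{eq:endotriv} has only one. If all were free, $M\otimes M^*$ would be free, which contradicts \eqref{eq:endotriv} as well. So $M|_C\cong J_a\oplus(\text{free})$ with $1\le a<c$, and $a\equiv\dim M=q\equiv-1\pmod c$ gives $a=c-1$. By (F4), $M|_C$ is self-dual, so \eqref{eq:endotriv} gives the second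 isomorphism. Finally $c-1>c/p$, since $p-1>1$ for odd $p$ and $3>2$ for $c=4$. So $J_{c-1}$ and $J_c$ are faithful by (F4).
\end{proof}

For a homomorphism $\lambda\colon\Gamma\to C$, let $M_\lambda$ denote $M|_C$ viewed as a $k\Gamma$-module through $\lambda$. The second half of Example~\ref{ex:nine} generalizes as follows.

\begin{lemma}\label{lem:notrivial}
Let $\Gamma$ be a finite group and let $\lambda_1,\lambda_2\colon\Gamma\to C$ be surjective homomorphisms with $\ker\lambda_1\ne\ker\lambda_2$. Then $k\nmid M_{\lambda_1}\otimes M_{\lambda_2}$.
\end{lemma}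

\begin{proof}
Suppose that $k\mid M_{\lambda_1}\otimes M_{\lambda_2}$. Decomposing both factors and using Krull--Schmidt, we find indecomposable summands $X_1\mid M_{\lambda_1}$ and $X_2\mid M_{\lambda_2}$ with $k\mid X_1\otimes X_2\cong\operatorname{Hom}_k(X_1^*,X_2)$. Lemma~\ref{lem:trace} gives $k\Gamma$-homomorphisms $a\colon X_1^*\to X_2$ and $\beta\colon X_2\to X_1^*$ with $\operatorname{tr}(\beta a)\neq0$. So $\beta a$ is a non-nilpotent endomorphism of the indecomposable module $X_1^*$, hence bijective by (F1). Thus $a$ is split injective, and $X_1^*\cong X_2$ because $X_2$ is indecomposable. Since $\lambda_r$ is surjective, the $k\Gamma$-submodules of $M_{\lambda_r}$ are the $kC$-submodules of $M$, so $X_r$ is an indecomposable summand of $M|_C$, which is faithful by Lemma~\ref{lem:M}. Hence the kernel of $\Gamma$ on $X_r$ is exactly $\ker\lambda_r$. The kernels on $X_1$ and $X_1^*$ agree, so $\ker\lambda_1=\ker\lambda_2$, a contradiction.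
\end{proof}

\begin{remark}\label{rem:choices}
The choices of $c$ and $q$ serve only to make the non-free summand $J_a$ of $M|_C$ faithful. If $a=1$, then $k\mid M_{\lambda_r}$ for both $r$ and Lemma~\ref{lem:notrivial} fails. This would happen for $c=2$, where $1\le a<c$ leaves only $a=1$, and for an action of $C$ as above with $q\equiv1\pmod c$, where $a\equiv q$. The lemma also fails for $\lambda_1=\lambda_2$, by Lemma~\ref{lem:M}.
\end{remark}

\section{The group and its block}\label{sec:group}

We need subgroups $P,Q$ of a Sylow $p$-subgroup $D$ that are conjugate in the whole group but have different normalizers in $D$. A wreath product $C\wr_XK$ provides them. Its base group $C^X$ has one subgroup $Q_x$ for each point $x\in X$, defined by triviality of the $x$-coordinate, and $K$ permutes these subgroups as it permutes the points. It suffices that $K$ be transitive with a Sylow $p$-subgroup that fixes one point and moves another.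

\subsection*{The groups $L$ and $D$}
Let $F$ be the field with $2^{p-1}$ elements if $p$ is odd and with $3$ elements if $p=2$. Then $|F|\equiv1\pmod p$. Let $U\le F^\times$ be the subgroup of order $p$, and let $K=F\rtimes U$ be the group of permutations $x\mapsto ux+v$ ($u\in U$, $v\in F$) of the set $X=F$. The stabilizer of $0$ is $U$, and $U$ acts freely on $X\setminus\{0\}$. Let $E=C^X$, with $K$ acting by $(\kappa\cdot\epsilon)_{\kappa x}=\epsilon_x$, and put
\[
L=E\rtimes K=C\wr_XK,\qquad D=E\rtimes U.
\]
The group $L$ acts on $X$ through $K$, and $D$ is the stabilizer of $0$. Since $D$ is a $p$-group and $|L:D|=|F|$ is prime to $p$, it is a Sylow $p$-subgroup of $L$.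

Fix an injective homomorphism $\mu\colon U\to C$ and define $\lambda_1,\lambda_2\colon D\to C$ by
\[
\lambda_1(\epsilon u)=\epsilon_0,\qquad\lambda_2(\epsilon u)=\epsilon_0\,\mu(u)\qquad(\epsilon\in E,\ u\in U).
\]
We have $(\epsilon u)(\epsilon'u')=\epsilon(u\cdot\epsilon')\,uu'$ and $(u\cdot\epsilon')_0=\epsilon'_0$, and $C$ is abelian, so these are homomorphisms. Both are surjective, and their kernels differ because $U\le\ker\lambda_1$ and $U\not\le\ker\lambda_2$.

\subsection*{The group $G$}
The $kD$-module $M_{\lambda_1}\otimes M_{\lambda_2}$ is the module $V_0$ that we want to see at the point $0$. To obtain a module for $L$ we place one copy at every point of $X$ and let $L$ permute the tensor factors; this is tensor induction from $D$ to $L$, and we write it out. For $x\in X$ let $g_x\in K$ be translation by $x$, so $g_x0=x$ and $g_0=1$. For $l\in L$ put $\delta(l,x)=g_{lx}^{-1}\,l\,g_x$. This element fixes $0$, so it lies in $D$, and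
\begin{equation}\label{eq:cocycle}
\delta(ll',x)=g_{ll'x}^{-1}\,l\,g_{l'x}\cdot g_{l'x}^{-1}\,l'\,g_x=\delta(l,l'x)\,\delta(l',x).
\end{equation}
Let $I=X\times\{1,2\}$, $N=H^I$ and $V=M^{\otimes I}$. For $l\in L$, $n\in N$ and a pure tensor in $V$ define
\[
(l\cdot n)_{lx,r}=\lambda_r(\delta(l,x))(n_{x,r}),\qquad
l\Bigl(\bigotimes m_{x,r}\Bigr)=\bigotimes m'_{x,r},\quad m'_{lx,r}=\lambda_r(\delta(l,x))\,m_{x,r}.
\]
Applying $l'$ and then $l$ moves the coordinate $(x,r)$ to $(ll'x,r)$ and applies the element $\lambda_r(\delta(l,l'x))\lambda_r(\delta(l',x))$, which is $\lambda_r(\delta(ll',x))$ by \eqref{eq:cocycle}. So these are actions of $L$, on $N$ by group automorphisms and on $V$ by linear maps. Let $N$ act on $V$ factorwise. Applying \eqref{eq:semi} in each factor gives $l(nv)=(l\cdot n)(lv)$ for $n\in N$ and $v\in V$. Hence $V$ is a module for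
\[
G=N\rtimes L .
\]
The group $G$ is solvable, since $N$ is a product of copies of the solvable group $H$ and the quotients in the normal series $N\le NE\le NEF\le G$ are the abelian groups $E$, $F$, $U$. As $p\nmid|N|$, the group $D$ is a Sylow $p$-subgroup of $G$.

Let $\rho\colon kG\to S:=\operatorname{End}_k(V)=B^{\otimes I}$ be the representation, and let $G$ act on $S$ by conjugation through $\rho$, so that $\rho$ is a homomorphism of $G$-algebras. By the formula for the action on $V$, the group $L$ permutes the basis $\mathcal Y=\{\bigotimes y_{x,r}:y_{x,r}\in Y\}$ of $S$: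
\begin{equation}\label{eq:calY}
({}^ly)_{lx,r}={}^{\lambda_r(\delta(l,x))}y_{x,r}\qquad(l\in L,\ y\in\mathcal Y),
\end{equation}
and $1_S\in\mathcal Y$ is fixed by $L$.

\subsection*{The block}
Identify $kN$ with $(kH)^{\otimes I}$ and let $e=\bigotimes_Ie_\psi$. This idempotent is central in $kN$ and fixed by $L$, because $C$ fixes $e_\psi$. So $e$ is central in $kG$. Moreover $\rho(e)=1_S$, and $\rho$ restricts to an $L$-equivariant isomorphism $kNe=(kHe_\psi)^{\otimes I}\to S$. Because $V$ is a module for all of $G$, the algebra $kGe$ untwists into a tensor product. Let $\operatorname{aug}\colon kL\to k$ be the augmentation, and let $L$ act on $S\otimes kL$ diagonally by conjugation.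

\begin{lemma}\label{lem:theta}
The map $\Theta\colon kGe\to S\otimes kL$, $nle\mapsto\rho(nl)\otimes l$ for $n\in N$, $l\in L$, is an $L$-equivariant algebra isomorphism, and $(\operatorname{id}\otimes\operatorname{aug})\circ\Theta=\rho|_{kGe}$.
\end{lemma}

\begin{proof}
The group homomorphism $x\mapsto\rho(x)\otimes\bar x$, where $\bar x$ is the image of $x\in G$ in $L=G/N$, extends to an algebra homomorphism $kG\to S\otimes kL$. It sends $e\in kN$ to $\rho(e)\otimes1=1\otimes1$, so its restriction to $kGe$ is a unital homomorphism given by the stated formula. The image contains $\Theta(kNe)=S\otimes1$ and $\rho(l)\otimes l$ with $\rho(l)$ invertible, hence all $s\otimes l$. Since $kGe=\bigoplus_{l\in L}kNe\,l$ has dimension $|L|\dim S$, the map is bijective. Conjugation by $le$ corresponds to conjugation by $\rho(l)\otimes l$, which is the diagonal action, and the last formula holds on the elements $nle$.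
\end{proof}

For a subgroup $T\le D$ put
\[
\tau_T=\operatorname{Br}_T\circ\rho\colon(kG)^T\to S(T).
\]
These maps will play the role of $\tau$ in Proposition~\ref{prop:obstruction}. The second part of the next lemma guarantees that they do not kill a source idempotent.

\begin{lemma}\label{lem:tau}
Let $T\le D$.
\begin{itemize}
\item[(a)] $\tau_T$ is a surjective algebra homomorphism that vanishes on $\ker\operatorname{Br}_T$.
\item[(b)] If $C_L(T)$ is a $p$-group and $z\in(kGe)^T$ is an idempotent with $\operatorname{Br}_T(z)\ne0$ in $kC_G(T)$, then $\tau_T(z)\neq0$.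
\end{itemize}
\end{lemma}

\begin{proof}
(a) The equivariant isomorphism $kNe\to S$ maps $(kNe)^T$ onto $S^T$, so $\tau_T$ is surjective. Since $\rho$ is $T$-equivariant, it maps proper relative traces to proper relative traces.

(b) The map $\rho$ induces an algebra homomorphism $\pi\colon(kGe)(T)\to S(T)$. By Lemma~\ref{lem:theta} and \eqref{eq:tensor}, applied to the $T$-stable bases $\mathcal Y$ and $L$, we have $(kGe)(T)\cong S(T)\otimes kC_L(T)$. The basis element $\operatorname{Br}_T(y)\otimes l$, for $y\in\mathcal Y^T$ and $l\in C_L(T)$, is the class of $\Theta^{-1}(y\otimes l)$, which $\pi$ sends to $\operatorname{Br}_T(y)$. So $\pi=\operatorname{id}\otimes\operatorname{aug}$, and $\ker\pi=S(T)\otimes I(C_L(T))$ is nilpotent by (F2). The class $\bar z$ of $z$ in $(kGe)(T)$ is non-zero, since a sum of proper relative traces in $kGe$ is also one in $kG$. A non-zero idempotent is not nilpotent, so $\tau_T(z)=\pi(\bar z)\ne0$.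
\end{proof}

\begin{lemma}\label{lem:block}
The idempotent $e$ is a block idempotent of $kG$ with defect group $D\ne1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:theta}, $Z(kGe)\cong Z(S\otimes kL)=1\otimes Z(kL)$, as $S$ is a matrix algebra. If $\epsilon\kappa$ with $\epsilon\in E$, $\kappa\in K$ centralizes the abelian group $E$, then so does $\kappa$. Hence $\kappa$ fixes the support of every element of $E$ supported at one point, and $\kappa=1$. Thus $C_L(E)=E$, and Lemma~\ref{lem:local} shows that $Z(kL)\subseteq(kL)^E$ has no idempotents except $0$ and $1$. So $e$ is primitive in $Z(kG)$. Next, $\tau_D(e)=\operatorname{Br}_D(1_S)\ne0$ by Lemma~\ref{lem:basis}, since $1_S\in\mathcal Y^D$, and so $\operatorname{Br}_D(e)\ne0$ by Lemma~\ref{lem:tau}(a). As $D$ is a Sylow $p$-subgroup of $G$, it is maximal with this property.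
\end{proof}

\section{The Brauer quotients at $P$ and $Q$}\label{sec:local}

For $x\in X$ let $Q_x=\{\epsilon\in E:\epsilon_x=1\}$. This group acts on every tensor factor of $S$ except the two over $x$. Since $C$ fixes only the identity in $Y$, the Brauer quotient at $Q_x$ collapses all those factors and keeps the two over $x$.

First we compute the action of $E$. An element $\epsilon\in E$ fixes every point of $X$, and $\delta(\epsilon,x)=g_x^{-1}\epsilon g_x=g_x^{-1}\cdot\epsilon\in E$ has $0$-coordinate $\epsilon_x$. Hence
\begin{equation}\label{eq:Eaction}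
\lambda_1(\delta(\epsilon,x))=\lambda_2(\delta(\epsilon,x))=\epsilon_x .
\end{equation}
Let $S_x\subseteq S$ be the subalgebra $B\otimes B=\operatorname{End}_k(M\otimes M)$ formed by the factors $(x,1)$ and $(x,2)$, tensored with the identity in all other factors.

\begin{lemma}\label{lem:Qx}
Let $x\in X$.
\begin{itemize}
\item[(a)] ${}^lQ_x=Q_{lx}$ for $l\in L$, and $Q_x\ne Q_{x'}$ for $x'\ne x$.
\item[(b)] $C_L(Q_x)=E$.
\item[(c)] $S_x\subseteq S^{Q_x}$, and $\operatorname{Br}_{Q_x}$ restricts to an algebra isomorphism $S_x\to S(Q_x)$. If $l\in L$ fixes $x$, the action of $l$ on $S(Q_x)\cong\operatorname{End}_k(M\otimes M)$ is conjugation by the action of $\lambda_1(\delta(l,x))\otimes\lambda_2(\delta(l,x))$ on $M\otimes M$.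
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $l=\epsilon'\kappa$ with $\epsilon'\in E$, $\kappa\in K$, then ${}^l\epsilon=\kappa\cdot\epsilon$ has $lx$-coordinate $\epsilon_x$. A non-trivial element supported at $x'$ lies in $Q_x$ but not in $Q_{x'}$.

(b) As $E$ is abelian, $E\le C_L(Q_x)$. If $\epsilon\kappa$ centralizes $Q_x$, so does $\kappa$. For each $x'\ne x$ the group $Q_x$ contains a non-trivial element supported at $x'$, so $\kappa x'=x'$. Then $\kappa$ fixes $x$ too, and $\kappa=1$.

(c) By \eqref{eq:calY} and \eqref{eq:Eaction}, $\epsilon\in E$ acts on $\mathcal Y$ coordinatewise, through $\epsilon_{x'}$ at $(x',1)$ and $(x',2)$. So $Q_x$ acts trivially at $(x,1)$ and $(x,2)$, while for $x'\neq x$ the coordinate $\epsilon_{x'}$ takes all values in $C$ on $Q_x$. By \eqref{eq:Y}, $\mathcal Y^{Q_x}$ consists of the $y\in\mathcal Y$ with $y_{x',r}=1_B$ for all $x'\ne x$. This set is a basis of $S_x$, and Lemma~\ref{lem:basis} gives the isomorphism. If $lx=x$, then $l$ normalizes $Q_x$ by (a), and by \eqref{eq:calY} it sends $y\in\mathcal Y^{Q_x}$ to the element with coordinates ${}^{\lambda_r(\delta(l,x))}y_{x,r}$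 at $(x,r)$ and $1_B$ elsewhere.
\end{proof}

Now set
\[
Q=Q_0,\qquad P=Q_1,\qquad g=(x\mapsto x-1)\in K\le G,
\]
where $0,1\in F=X$. Both groups lie in $E\le D$, and ${}^gP=Q$ by Lemma~\ref{lem:Qx}(a).

\begin{lemma}\label{lem:PQ}
\begin{itemize}
\item[(a)] $N_D(Q)=D$, and $S(Q)\cong\operatorname{End}_k(V_0)$ as $D$-algebras, where $V_0$ is the $kD$-module $M_{\lambda_1}\otimes M_{\lambda_2}$. Moreover $k\nmid V_0$.
\item[(b)] $N_D(P)=E$, and $S(P)\cong\operatorname{End}_k(V_1)$ as $E$-algebras, where $V_1$ is a $k[E/P]$-module isomorphic to $k\oplus(\text{free})$.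
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every $d\in D$ fixes $0$, and $\delta(d,0)=g_0^{-1}dg_0=d$. Apply Lemma~\ref{lem:Qx}(a),(c) and Lemma~\ref{lem:notrivial}.

(b) For $d=\epsilon u$ with $\epsilon\in E$, $u\in U$ we have ${}^dQ_1=Q_u$, since $u\cdot1=u$, and $Q_u=Q_1$ only for $u=1$. By Lemma~\ref{lem:Qx}(c) and \eqref{eq:Eaction}, $\epsilon\in E$ acts on $V_1=M\otimes M$ as $\epsilon_1\otimes\epsilon_1$. The map $\epsilon\mapsto\epsilon_1$ identifies $E/P$ with $C$, and Lemma~\ref{lem:M} applies.
\end{proof}

The map $\epsilon u\mapsto(\epsilon_0,u)$ identifies $D/Q$ with $C\times U$, so $V_0$ is a module for $\Gamma=C\times U$ with the properties \eqref{eq:wish}. The twist $\mu$ is visible only to $U$, which normalizes $Q$ but not $P$.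

\section{The two ranks and the proof of the theorem}\label{sec:ranks}

Let $i\in(kGe)^D$ be any source idempotent of $e$ with respect to $D$, let $A=ikGi$, and put
\[
f_Q=\tau_Q(i)\in\operatorname{End}_k(V_0),\qquad f_P=\tau_P(i)\in\operatorname{End}_k(V_1).
\]
Since $i$ is fixed by $D$, the idempotent $f_Q$ is a $kD$-endomorphism of $V_0$ and $f_P$ is a $kE$-endomorphism of $V_1$, by Lemma~\ref{lem:PQ}. From $\operatorname{Br}_D(i)\neq0$ and \eqref{eq:descend} we get $\operatorname{Br}_Q(i)\ne0$ and $\operatorname{Br}_P(i)\ne0$. As $C_L(Q)=C_L(P)=E$ is a $p$-group, Lemma~\ref{lem:tau}(b) gives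
\begin{equation}\label{eq:nonzero}
f_Q\ne0,\qquad f_P\ne0 .
\end{equation}

\begin{lemma}\label{lem:rankQ}
$\operatorname{rank}f_Q\ge2$.
\end{lemma}

\begin{proof}
If the rank were $1$, then $f_QV_0$ would be a one-dimensional direct summand of the $kD$-module $V_0$, hence trivial by (F2), contrary to Lemma~\ref{lem:PQ}(a). The rank is not $0$ by \eqref{eq:nonzero}.
\end{proof}

At $P$ we need an upper bound, and this is where primitivity of $i$ enters. The difficulty is that $i$ is primitive in $(kGe)^D$, while $f_P$ lives in a quotient of the larger algebra $(kG)^P$. The relative trace $\operatorname{Tr}_P^D$ connects the two, and \eqref{eq:mackey} computes its effect.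

\begin{lemma}\label{lem:rankP}
$\operatorname{rank}f_P=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:nonzero} it suffices to exclude $\operatorname{rank}f_P\ge2$. In that case $f_PV_1$ is a direct summand of dimension at least $2$ of the $k[E/P]$-module $V_1\cong k\oplus(\text{free})$. By Krull--Schmidt it has a free summand, say $f_PV_1=R\oplus R'$ with $R\cong k[E/P]$. Let $f'$ be the projection of $V_1$ onto $R$ along $R'\oplus(1-f_P)V_1$. Choose $v\in R$ whose translates $\gamma v$, $\gamma\in E/P$, form a basis of $R$. Let $s\in\operatorname{End}_k(V_1)$ be the projection onto $kv$ that kills $\gamma v$ for $\gamma\ne1$ and kills $\ker f'$. The conjugate ${}^\gamma s$ is the corresponding projection onto $k\gamma v$, because $\ker f'$ is a submodule. These projections add up to $f'$, so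
\[
\operatorname{Tr}_P^E(s)=f'\neq0 .
\]
Also $s=f_Psf_P$, since $s$ has image in $f_PV_1$ and kills $(1-f_P)V_1$.

We lift $s$ to $A$. Since $P$ fixes $i$, we have $A^P=i(kG)^Pi$, and Lemma~\ref{lem:tau}(a) gives $\tau_P(A^P)=f_PS(P)f_P$. Choose $a\in A^P$ with $\tau_P(a)=s$, and let $z=\operatorname{Tr}_P^D(a)\in A^D$. By \eqref{eq:mackey} for the $D$-algebra $S$ and by $N_D(P)=E$,
\[
\tau_P(z)=\operatorname{Br}_P\bigl(\operatorname{Tr}_P^D(\rho(a))\bigr)=\operatorname{Tr}_P^E\bigl(\tau_P(a)\bigr)=f' .
\]
This is a non-zero idempotent, so $z$ is not nilpotent. The algebra $A^D=i(kGe)^Di$ is local by (F1), so $z$ is invertible in $A^D$. The ideal $\operatorname{Tr}_P^D(A^P)$ of $A^D$ contains the unit $z$, hence contains $i$. Since $P<D$, this means $\operatorname{Br}_D(i)=0$, a contradiction.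
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $G$ and $e$ as in Section~\ref{sec:group}. The group $G$ is solvable, and $e$ is a block idempotent with defect group $D\ne1$ by Lemma~\ref{lem:block}. Let $i$ be a source idempotent with respect to $D$. We apply Proposition~\ref{prop:obstruction} with $\tau=\tau_Q$, which is surjective onto $S(Q)\cong\operatorname{End}_k(V_0)$ and vanishes on $\ker\operatorname{Br}_Q$ by Lemma~\ref{lem:tau}(a). Conjugation by $\rho(g)$ induces an algebra isomorphism $S(P)\to S(Q)$ that maps $f_P=\operatorname{Br}_P(\rho(i))$ to $\operatorname{Br}_Q(\rho({}^gi))=\tau_Q({}^gi)$. By (F3) and Lemma~\ref{lem:rankP}, $\tau_Q({}^gi)$ has rank $1$, while $\tau_Q(i)=f_Q$ has rank at least $2$ by Lemma~\ref{lem:rankQ}. Both idempotents are non-zero and their ranks differ, so $ikGi$ has no $D\times D$-stable unital basis.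

Any other defect group of $e$ has the form $D'={}^xD$ with $x\in G$. Conjugation by $x^{-1}$ fixes $e$, maps a source idempotent $i'$ with respect to $D'$ to a source idempotent $i$ with respect to $D$, and is an algebra isomorphism $i'kGi'\to ikGi$ that carries a $D'\times D'$-stable unital basis to a $D\times D$-stable unital basis. Hence no source algebra of $kGe$ is uniform.
\end{proof}

\begin{remark}\label{rem:primitive}
Primitivity of $i$ was used only in Lemma~\ref{lem:rankP}, and it cannot be dropped. For the idempotent $e$ in place of $i$, both ranks equal $q^2$, and the block algebra $kGe$ does have a $D\times D$-stable unital basis. Let $N^\circ=(W\times\{0\})^I\subseteq N$, a subset stable under $L$. The units $nle$ with $n\in N^\circ$, $l\in L$ satisfy $d(nle)d'^{-1}=(d\cdot n)(dld'^{-1})e$ for $d,d'\in D$, and they form a basis because $\Theta(nle)=\rho(n)\rho(l)\otimes l$ with $\rho(n)$ running through $\mathcal Y$. The unital basis is lost in the passage from the block algebra to its source algebras.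
\end{remark}

\begin{example}\label{ex:two}
For $p=2$ take $q=3$. Then $H=3^{1+2}_+$ is the Heisenberg group of order $27$ and exponent $3$, $C=C_4$, and $M|_C\cong J_3$ by Lemma~\ref{lem:M}, as $\dim M=3$. Further $X=\mathbb F_3$, $K=S_3$, $L=C_4\wr S_3$, and
\[
G=(3^{1+2}_+)^6\rtimes(C_4\wr S_3),\qquad |G|=27^6\cdot4^3\cdot6=2^7\cdot3^{19}.
\]
The group $U=\{\pm1\}$ fixes $0$ and swaps $1$ and $2$, so $D\cong C_4\times(C_4\wr C_2)$ has order $2^7$, and $P\cong Q\cong C_4\times C_4$. The only choice for $\mu$ is $\mu(-1)=\alpha^2$, and $V_0$ is the $9$-dimensional module for $D/Q\cong C_4\times C_2$ computed in Example~\ref{ex:nine}.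
\end{example}

\begin{thebibliography}{9}

\bibitem{CT}
Tiberiu Coconet and Constantin-Cosmin Todea,
\emph{Reduction theorems for a conjecture on basis in source algebras of blocks of finite groups},
arXiv:2601.21834 (2026).

\end{thebibliography}
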